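
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Subadditivity of Krengel entropy and maximal zero-entropy factor algebras of infinite measure preserving transformations}


\begin{abstract}
We show that a conservative ergodic measure preserving transformation of a standard $\sigma$-finite measure space which has at least one zero-entropy factor algebra has a maximal one. This answers a question of Aaronson and Park. The main step is that Krengel entropy is subadditive on joins of factor algebras, even when the two algebras share no set of finite positive measure. The proof is a coding argument: two sets of finite measure, each with its own return-time process, are interleaved along an orbit, and the interleaving can be reconstructed from the two separate processes at arbitrarily small entropy cost.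
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $(X,\mathcal B,m,T)$ be a conservative, ergodic, measure preserving transformation of a standard $\sigma$-finite measure space, and let $\mathcal F:=\{F\in\mathcal B: m(F)<\infty\}$. A \emph{factor algebra} is a sub-$\sigma$-algebra $\mathcal C\subseteq\mathcal B$ with $T^{-1}\mathcal C\subseteq\mathcal C$ on which $m$ is $\sigma$-finite. For $A\in\mathcal F$ with $m(A)>0$ let $\varphi_A(x):=\min\{n\ge1:T^nx\in A\}$ be the first return time to $A$, and let $T_A x:=T^{\varphi_A(x)}x$ be the induced transformation, an ergodic probability preserving transformation of $(A,m(\cdot\,|A))$. If $A\in\mathcal C$, then the trace $\mathcal C\cap A$ is $T_A$-invariant, and we write $h(T_A,\mathcal C\cap A)$ for the Kolmogorov--Sinai entropy of $T_A$ restricted to it. The \emph{Krengel entropy} of $\mathcal C$ is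
\[
h(T,\mathcal C):=\sup\{m(A)\,h(T_A,\mathcal C\cap A):\ A\in\mathcal C,\ 0<m(A)<\infty\}.
\]
By Abramov's formula, in the conservative ergodic case all the numbers in this supremum are equal:
\begin{equation}\label{eq:abramov}
h(T,\mathcal C)=m(A)\,h(T_A,\mathcal C\cap A)\qquad\text{for each } A\in\mathcal C \text{ with } 0<m(A)<\infty .
\end{equation}
A factor algebra $\mathcal P$ is a \emph{maximal, zero-entropy factor algebra} if $h(T,\mathcal P)=0$ and every factor algebra $\mathcal C$ with $h(T,\mathcal C)=0$ satisfies $\mathcal C\subseteq\mathcal P$. It is unique if it exists.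

When $m(X)<\infty$ such a $\mathcal P$ exists, and Pinsker's theorem describes it through prediction: call $A\in\mathcal F$ \emph{$T$-predictable} if $A\in\sigma(\{T^{-n}A:n\ge1\})$; then the predictable sets form the maximal, zero-entropy factor algebra. When $m(X)=\infty$ this description breaks down. Krengel showed that for every $A\in\mathcal F$ and $\epsilon>0$ there is $B\in\mathcal F$ with $m(A\Delta B)<\epsilon$ and $\sigma(\{T^{-n}B:n\ge1\})=\mathcal B$; hence the predictable sets generate all of $\mathcal B$, whatever the entropy. So in infinite measure one has to work with entropy itself. Aaronson and Park write \cite{AaronsonPark}: ``It is not known if there is always a maximal, zero-entropy factor algebra (in case there is some zero-entropy factor algebra).'' The condition in parentheses is clearly necessary for a maximal one to exist. In finite measure it always holds, since the trivial algebra $\{\emptyset,X\}$ is a zero-entropy factor algebra. If $m(X)=\infty$, the trivial algebra is not a factor algebra, because $m$ is not $\sigma$-finite on it.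

\subsection{Results}

\begin{theorem}[Subadditivity]\label{thm:A}
If $\mathcal C_1,\mathcal C_2$ are factor algebras, then
\[
h(T,\mathcal C_1\vee\mathcal C_2)\le h(T,\mathcal C_1)+h(T,\mathcal C_2).
\]
\end{theorem}

\begin{theorem}\label{thm:B}
If $T$ has a zero-entropy factor algebra, then it has a maximal, zero-entropy factor algebra $\mathcal P$.
\end{theorem}

In particular, the answer to the question of Aaronson and Park is yes. Neither invertibility of $T$ nor $m(X)=\infty$ is used. The next theorem extends Theorem~\ref{thm:A} to countable joins and describes $\mathcal P$. For $E\in\mathcal F$ with $m(E)>0$ put $\mathcal C_E:=\sigma(\{T^{-n}E:n\ge0\})$.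

\begin{theorem}[Complements]\label{thm:C}
\begin{enumerate}
\item[(1)] $h(T,\bigvee_{n\ge1}\mathcal C_n)\le\sum_{n}h(T,\mathcal C_n)$ for countably many factor algebras. The constant $1$ in Theorem~\ref{thm:A} is sharp.
\item[(2)] A maximal, zero-entropy factor algebra $\mathcal P$ exists if and only if some $E\in\mathcal F$ with $m(E)>0$ has $h(T,\mathcal C_E)=0$, that is, if and only if $h(T_E,\sigma(\varphi_E\circ T_E^k:k\ge0))=0$ for some such $E$. In that case, for every $E\in\mathcal F$ with $m(E)>0$: $E\in\mathcal P\iff h(T,\mathcal C_E)=0$.
\item[(3)] If $\mathcal P$ exists, then for every $A\in\mathcal P\cap\mathcal F$ with $m(A)>0$, $\mathcal P\cap A$ is the Pinsker algebra of $T_A$.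
\item[(4)] If $\mathcal P$ exists, then $h(T,\mathcal C\vee\mathcal P)=h(T,\mathcal C)$ for every factor algebra $\mathcal C$.
\end{enumerate}
\end{theorem}

\subsection{Where the difficulty lies}

The natural plan is to join all zero-entropy factor algebras. By separability it is enough to join countably many, and limits of increasing sequences are harmless, so everything depends on the join of two. If $\mathcal C_1$ and $\mathcal C_2$ have a common element $A$ with $0<m(A)<\infty$, there is nothing to do: $(\mathcal C_1\vee\mathcal C_2)\cap A$ is the join of $\mathcal C_1\cap A$ and $\mathcal C_2\cap A$, the entropy of the probability preserving map $T_A$ is subadditive on joins, and multiplication by $m(A)$ gives Theorem~\ref{thm:A}. In finite measure $A=X$ always works. In infinite measure the definitions provide no common set.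

What remains can be seen on two sets. The entropy of $\mathcal C_E$ is $m(E)$ times the entropy of the process of successive return times to $E$ (Section~\ref{sec:complements}, part (2)). Suppose that the return-time processes of $A$ and of $B$ both have zero entropy. If $\mathcal P$ is to exist, it must contain $A$ and $B$, so the order and the distances in which an orbit visits $A$ and $B$ must also form a zero-entropy process. Each process alone says how one set is visited; neither says how the two sequences of visits are interleaved. Section~\ref{sec:example} explains, on a short orbit worked by hand, why the interleaving costs essentially nothing. Section~\ref{sec:decoding} makes this a deterministic decoding lemma, Section~\ref{sec:counting} turns it into an entropy estimate, and Sections~\ref{sec:proofs} and~\ref{sec:complements} prove the theorems.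

\section{Preliminaries}\label{sec:prelim}

We discard null sets on which return times are infinite. By conservativity and ergodicity, $\bigcup_{n\ge0}T^{-n}A=X$ mod $m$ whenever $m(A)>0$. Logarithms are natural.

\subsection{Facts about probability preserving maps}

Let $S$ be an ergodic probability preserving transformation. For a $\sigma$-algebra $\mathcal D$ with $S^{-1}\mathcal D\subseteq\mathcal D$, $h(S,\mathcal D)$ is the supremum of $h(S,\zeta)$ over finite $\mathcal D$-measurable partitions $\zeta$. The \emph{$\zeta$-name of length $N$} of $x$ lists the cells of $\zeta$ containing $x,Sx,\dots,S^{N-1}x$. We use the following facts.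

\begin{itemize}
\item[(R)] $h(S,\zeta)\le h(S,\zeta')+H(\zeta|\zeta')$ for finite partitions $\zeta,\zeta'$.
\item[(AP)] If an algebra $\mathcal A$ of sets generates the $\sigma$-algebra $\mathcal D$, then for every finite $\mathcal D$-measurable partition $\zeta$ and every $\rho>0$ there is a finite partition $\zeta'\subset\mathcal A$ with $H(\zeta|\zeta')<\rho$.
\item[(SM)] (Shannon--McMillan) Let $\zeta$ be a finite partition and $h=h(S,\zeta)$. For every $\rho>0$, with probability tending to $1$ as $N\to\infty$, the $\zeta$-name of length $N$ of $x$ has measure between $e^{-N(h+\rho)}$ and $e^{-N(h-\rho)}$.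
\end{itemize}

The last fact gives two counting statements.

\begin{itemize}
\item[(SM1)] For all $\eta,\eta'>0$ and all large $N$, at most $e^{N(h+\eta)}$ $\zeta$-names of length $N$ suffice to cover a set of measure $>1-\eta'$. (Take the names of measure at least $e^{-N(h+\eta)}$.)
\item[(SM2)] If for infinitely many $N$ some set of measure $\ge\frac12$ carries at most $e^{cN}$ $\zeta$-names of length $N$, then $h\le c$. (Suppose $h>c$ and $0<\rho<h-c$. For large $N$ the names of measure $\le e^{-N(h-\rho)}$ cover a set of measure $\ge\frac34$, which meets the given set in measure $\ge\frac14$. So $\frac14\le e^{cN}e^{-N(h-\rho)}$ for infinitely many $N$, which is false because $c<h-\rho$.)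
\end{itemize}

Finally, let $\mathsf b(t):=-t\log t-(1-t)\log(1-t)$, $\mathsf b(0):=0$. Then
\begin{equation}\label{eq:binom}
\sum_{j\le tN}\binom Nj\le e^{N\mathsf b(t)}\qquad(0\le t\le\tfrac12).
\end{equation}
This is trivial for $t=0$; for $t>0$ we have $t/(1-t)\le1$, so each term with $j\le tN$ of $1=\sum_j\binom Njt^j(1-t)^{N-j}$ is at least $\binom Njt^{tN}(1-t)^{(1-t)N}=\binom Nje^{-N\mathsf b(t)}$.

\subsection{Monotonicity and approximation}

\begin{lemma}\label{lem:approx}
\begin{enumerate}
\item[(i)] If $\mathcal C\subseteq\mathcal C'$ are factor algebras, then $h(T,\mathcal C)\le h(T,\mathcal C')$.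
\item[(ii)] Let $\mathcal C$ be a factor algebra and $(\mathcal C_i)_{i\in I}$ an upward directed family of factor algebras contained in $\mathcal C$. Suppose that a set $A$ with $0<m(A)<\infty$ belongs to every $\mathcal C_i$ and that $\bigcup_i(\mathcal C_i\cap A)$ generates $\mathcal C\cap A$. Then $h(T,\mathcal C)=\sup_ih(T,\mathcal C_i)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Compute both entropies by \eqref{eq:abramov} with one set $A\in\mathcal C\cap\mathcal F$, $m(A)>0$.

(ii) The inequality $\ge$ is (i). Since the family is directed, $\bigcup_i(\mathcal C_i\cap A)$ is an algebra. Let $\zeta$ be a finite $\mathcal C\cap A$-measurable partition of $A$ and $\rho>0$. By (AP) there is a finite partition $\zeta'$ from this algebra with $H(\zeta|\zeta')<\rho$, and by directedness $\zeta'\subset\mathcal C_i\cap A$ for a single $i$. By (R) and \eqref{eq:abramov},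
\[
m(A)h(T_A,\zeta)\le m(A)h(T_A,\mathcal C_i\cap A)+m(A)\rho=h(T,\mathcal C_i)+m(A)\rho .
\]
Bound $h(T,\mathcal C_i)$ by the supremum over $I$, let $\rho\to0$, take the supremum over $\zeta$, and use \eqref{eq:abramov} for $\mathcal C$.
\end{proof}

\subsection{Finitely generated factor algebras}

The algebras that we can code are generated by finitely many sets. For such an algebra the induced map on the union of the generators is described by labels and return times.

\begin{lemma}\label{lem:coding}
Let $\mathbf D\subset\mathcal F$ be a finite family whose union $\Omega$ has positive measure. Put $Q:=T_\Omega$, $f:=\varphi_\Omega$ and $\mathcal C(\mathbf D):=\sigma(T^{-n}D:D\in\mathbf D,\ n\ge0)$.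
\begin{enumerate}
\item[(i)] $\mathcal C(\mathbf D)$ is a factor algebra.
\item[(ii)] $\mathcal C(\mathbf D)\cap\Omega=\sigma(1_D\circ Q^k,\ f\circ Q^k:\ D\in\mathbf D,\ k\ge0)$.
\item[(iii)] For $L\ge1$ let $\xi_L$ be the partition of $\Omega$ according to the values of $(1_D)_{D\in\mathbf D}$ and of $f\wedge(L+1)$. Then $h(Q,\xi_L)$ increases to $h(Q,\mathcal C(\mathbf D)\cap\Omega)$ as $L\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $T$-invariance is clear, and $m$ is $\sigma$-finite on $\mathcal C(\mathbf D)$ because $\bigcup_nT^{-n}\Omega=X$ mod $m$, $T^{-n}\Omega\in\mathcal C(\mathbf D)$ and $m(T^{-n}\Omega)=m(\Omega)<\infty$.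

(ii) Let $\mathcal G$ be the right side. The functions $1_D$ are $\mathcal C(\mathbf D)\cap\Omega$-measurable on $\Omega$, and so is $f$, because
\begin{equation}\label{eq:return}
\{f>n\}=\Omega\setminus\bigcup_{k=1}^nT^{-k}\Omega .
\end{equation}
If $C\in\mathcal C(\mathbf D)\cap\Omega$, then $Q^{-1}C=\bigcup_{n\ge1}\{f=n\}\cap T^{-n}C\in\mathcal C(\mathbf D)\cap\Omega$. Hence $\mathcal G\subseteq\mathcal C(\mathbf D)\cap\Omega$. Conversely, $\mathcal C(\mathbf D)\cap\Omega$ is generated by the sets $\Omega\cap T^{-n}D$ with $D\in\mathbf D$ and $n\ge0$. Since $D\subseteq\Omega$, a visit to $D$ at time $n$ is a visit to $\Omega$, so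
\[
\Omega\cap T^{-n}D=\bigcup_{k\ge0}\Big\{x\in\Omega:\ \sum_{i<k}f(Q^ix)=n,\ Q^kx\in D\Big\}\in\mathcal G .
\]

(iii) The partitions $\xi_L$ become finer as $L$ grows, so $h(Q,\xi_L)$ increases; by (ii) it is at most $h(Q,\mathcal C(\mathbf D)\cap\Omega)$. By (ii) again, the sets measurable with respect to some $\bigvee_{i=0}^nQ^{-i}\xi_L$ form an algebra generating $\mathcal C(\mathbf D)\cap\Omega$. If $\zeta$ is a finite $\mathcal C(\mathbf D)\cap\Omega$-measurable partition and $\rho>0$, then (AP) and (R) give $n$ and $L$ with
\[
h(Q,\zeta)\le h\Big(Q,\bigvee_{i=0}^nQ^{-i}\xi_L\Big)+\rho=h(Q,\xi_L)+\rho . \qedhere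
\]
\end{proof}

\section{Interleaving two sets: an orbit worked by hand}\label{sec:example}

This section is an informal account of the coding; the proofs do not depend on it. Take two sets $A,B$ of finite positive measure, put $\Omega=A\cup B$, $Q=T_\Omega$, $f=\varphi_\Omega$, and let $p,q$ be the relative measures of $A$ and $B$ in $\Omega$. Follow $x\in\Omega$ for $N$ steps of $Q$. About $pN$ of the points $x_m=Q^mx$ lie in $A$, and the return times between them form a piece of the return-time process of $A$; the same holds for $B$ with about $qN$ points. From these two pieces and little else we want to reconstruct the interleaved sequence: which points lie in $A$, which in $B$, and the times $f(x_m)$ between them.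

\emph{Bounded return times.} Suppose first that $\varphi_A,\varphi_B\le M$. The set $U:=\bigcup_{k<M}T^{-k}A$ then satisfies $U\subseteq T^{-1}U$ mod $m$ and $m(T^{-1}U)=m(U)<\infty$, so $U=X$ mod $m$ by ergodicity. Hence this case occurs only when $m(X)<\infty$, but it shows the idea. If we know the return times along both sequences and also the single time difference between the first visit to $A$ and the first visit to $B$, then we can place all visits on one clock and sort them. As $U=X$, the first visit to $A$ comes after fewer than $M$ steps of $T$, and likewise for $B$. So the time difference has at most $2M-1$ possible values and does not affect the exponential growth rate of the number of names. If the two return-time processes have entropies $h_1,h_2$, the interleaved process therefore has entropy at most $ph_1+qh_2$. This is the right bound, since $m(\Omega)(ph_1+qh_2)=m(A)h_1+m(B)h_2$.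

\emph{Unbounded return times.} Our count of names is for \emph{finite} partitions. So only the truncation $\varphi_A\wedge(M+1)$ is recorded, and whenever a return time exceeds $M$ the clock of $A$ is lost. This happens rarely if $M$ is large, but supplying the lost time difference would require numbers without any bound, and we have no control of their cost when the return time has infinite mean. Two observations get around this.

First, by Lemma~\ref{lem:coding}(iii) it is enough to reconstruct the \emph{truncated} times $f\wedge(L+1)$, for each fixed $L$. A gap with $f>L$ has to be announced, together with the set in which the next point lies, but its length is not needed. Such gaps become rare as $L\to\infty$.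

Second, after a clock has been lost the time difference is not needed as long as visits to $A$ and visits to $B$ do not meet at distance at most $L$: across gaps of length at most $L$ the orbit then stays in the same set, and the return times of that set alone tell the gaps. When the two kinds of visits first meet at distance at most $L$, this distance is a number between $0$ and $L$. Recording it costs about $\log L$, and from then on both clocks run together again until the next loss. Losses are made rare, relative to $\log L$, by choosing $M$ \emph{after} $L$. With one threshold $M=L$ the bound would contain a term of the order of $\log L$ times the probability of a return time larger than $L$. This term need not be small, because the probability may decay as slowly as $1/\log L$.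

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.05cm,y=1cm]
\node[left] at (-0.3,1) {$A$};
\node[left] at (-0.3,0) {$B$};
\draw[thick] (0,1)--(4,1);
\draw[thick] (8.5,1)--(11,1);
\draw[dotted] (4,1)--(8.5,1);
\draw[thick] (1.5,0)--(10,0);
\foreach \s in {0,1,3,4,8.5,9.5,11} \fill (\s,1) circle (2.2pt);
\foreach \s in {1.5,3.5,5.5,6.5,10} \fill[white] (\s,0) circle (2.4pt);
\foreach \s in {1.5,3.5,5.5,6.5,10} \draw (\s,0) circle (2.4pt);
\foreach \s/\t in {0/0,1/2,3/6,4/8,8.5/30,9.5/32,11/35} \node[above] at (\s,1.05) {\small $\t$};
\foreach \s/\t in {1.5/3,3.5/7,5.5/11,6.5/13,10/33} \node[below] at (\s,-0.05) {\small $\t$};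
\draw[->] (1.07,0.88)--(1.43,0.15);
\draw[->] (9.57,0.88)--(9.93,0.15);
\draw[->,dashed] (6.65,0.1)--(8.38,0.92);
\draw[line width=2pt,gray] (1.5,-0.8)--(6.5,-0.8);
\draw[line width=2pt,gray] (10,-0.8)--(11,-0.8);
\node[below] at (4,-0.85) {\small synchronized};
\end{tikzpicture}
\caption{Twelve consecutive visits to $A\cup B$ with $L=3$, $M=20$. Dots are visits to $A$, circles visits to $B$; the numbers are times, and the axis is compressed between $13$ and $30$. Solid horizontal lines join consecutive visits to the same set that are at most $M$ apart; the dotted line is a return time $22>M$, at which the clock of $A$ is lost. Solid arrows: the two places where a short distance between $A$ and $B$ is recorded. Dashed arrow: a gap longer than $L$, of which only the set visited next is recorded. Gray bars: stretches in which both clocks run together.}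
\label{fig:orbit}
\end{figure}

\emph{An example.} Figure~\ref{fig:orbit} shows an orbit with no visit to $A\cap B$ on this stretch, $L=3$, $M=20$ and $N=12$. The visits to $A$ are at times $0,2,6,8,30,32,35$ (the next one at $41$), those to $B$ at times $3,7,11,13,33$ (the next one at $38$). The recorded names are
\[
\varphi_A\wedge21:\ 2,4,2,21,2,3,6\qquad\text{and}\qquad\varphi_B\wedge21:\ 4,4,2,20,5 .
\]
The following side information is recorded as well: $x_0\in A$; a mark at $m=1$ saying ``$f=1$, next point in $B$''; a break at $m=7$ saying ``$f>3$, next point in $A$''; a mark at $m=9$ saying ``$f=1$, next point in $B$''; and $f(x_{11})=3$. Now decode.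

\begin{itemize}
\item $m=0$: no visit to $B$ has been seen and there is neither a break nor a mark, so the next point is again in $A$ and $f(x_0)=\varphi_A(x_0)=2$. At $m=1$ the mark gives $f(x_1)=1$ and $x_2\in B$. The clocks are now synchronized: the last visit to $A$ was $1$ before the last visit to $B$.
\item $m=2$: the next visit to $A$ is due in $4-1=3$, the next visit to $B$ in $4$. So $f(x_2)=3$ and $x_3\in A$. In the same way the due times are $2$ and $4-3=1$ at $m=3$, so $f(x_3)=1$ and $x_4\in B$; and $2-1=1$ and $4$ at $m=4$, so $f(x_4)=1$ and $x_5\in A$.
\item $m=5$: the return time to $A$ is only known to exceed $20$. A visit to $A$ at the next point would be announced by a mark or a break, and there is none; $B$ is due in $4-1=3$. So $f(x_5)=3$, $x_6\in B$. Likewise $f(x_6)=2$, $x_7\in B$.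
\item $m=7$: the break tells that the gap is longer than $3$ and that $x_8\in A$. The length $17$ of the gap is not known, and the clock of $A$ is lost.
\item $m=8$: the clocks are not synchronized and there is neither a break nor a mark, so $x_9\in A$ and $f(x_8)=\varphi_A(x_8)=2$. At $m=9$ the mark gives $f(x_9)=1$, $x_{10}\in B$, and the clocks are synchronized again.
\item $m=10$: $A$ is due in $3-1=2$, $B$ in $5$. So $f(x_{10})=2$, $x_{11}\in A$.
\end{itemize}
We have recovered the sequence $A,A,B,A,B,A,B,B,A,A,B,A$ and the values $2,1,3,1,1,3,2,4,2,1,2,3$ of $f\wedge4$.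

\section{The decoding lemma}\label{sec:decoding}

We now describe this reconstruction in general, allowing $A\cap B\ne\emptyset$ and extra labels. Throughout this section and the next, $\mathcal C_1,\mathcal C_2$ are factor algebras, $\mathbf E\subset\mathcal C_1\cap\mathcal F$ and $\mathbf F\subset\mathcal C_2\cap\mathcal F$ are finite families, and the sets
\[
A:=\bigcup\mathbf E,\qquad B:=\bigcup\mathbf F
\]
have positive measure. Let $\Omega:=A\cup B$, $Q:=T_\Omega$, $P:=m(\cdot\,|\Omega)$, $f:=\varphi_\Omega$. For $x\in\Omega$ let $\varepsilon_A(x):=(1_E(x))_{E\in\mathbf E}$ and $\varepsilon_B(x):=(1_F(x))_{F\in\mathbf F}$, and let the \emph{type} $\tau(x)\in\{A\setminus B,\,B\setminus A,\,A\cap B\}$ be the one of these three sets that contains $x$. Note that $\varepsilon_A=0$ exactly off $A$ and $\varepsilon_B=0$ exactly off $B$. For integers $1\le L\le M$ we use the finite partitions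
\begin{itemize}
\item $\xi_L$ of $\Omega$, given by $(\varepsilon_A,\varepsilon_B,f\wedge(L+1))$;
\item $\alpha_M$ of $A$, given by $(\varepsilon_A,\varphi_A\wedge(M+1))$;
\item $\beta_M$ of $B$, given by $(\varepsilon_B,\varphi_B\wedge(M+1))$.
\end{itemize}
This $\xi_L$ is the partition of Lemma~\ref{lem:coding} for $\mathbf D=\mathbf E\cup\mathbf F$.

Fix $L\le M$, $N\ge1$ and a point $x\in\Omega$ whose $Q$-orbit visits both $A$ and $B$ infinitely often (almost every $x$ does, by ergodicity of $Q$). Write $x_m:=Q^mx$, and let $e_A(x)$ and $e_B(x)$ be the first points of the sequence $x_0,x_1,\dots$ in $A$ and in $B$. The points $x_0,\dots,x_{N-1}$ form the \emph{window}.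

\paragraph{Clusters.} A cluster is a stretch on which the clock of one set is not lost. The points of the window in $A$ are its \emph{$A$-points}. Two consecutive $A$-points $a,a'$ satisfy $a'=T_Aa$ and are at time distance $\varphi_A(a)$; call them \emph{linked} if $\varphi_A(a)\le M$. The maximal runs of successively linked $A$-points are the \emph{$A$-clusters}, numbered $1,2,\dots$ in order. Within a cluster, all time differences can be read from the $\alpha_M$-name. Define $B$-points and $B$-clusters in the same way, and let $c$ be the total number of clusters of both kinds.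

For $m<N$ let $i(m)$ be the number of the $A$-cluster containing the last $A$-point among $x_0,\dots,x_m$, with $i(m)=0$ if there is none, and let $j(m)$ be the analogue for $B$. Both are nondecreasing and $i+j\le c$, so the pair $(i,j)$ changes at most $c$ times, and $\{0,\dots,N-1\}$ splits into at most $c+1$ intervals on which $(i,j)$ is constant. Moreover $i(m+1)\ne i(m)$ exactly when $x_{m+1}$ is the first point of an $A$-cluster; likewise for $j$ and $B$.

\paragraph{Synchronization.} The two current clusters can be placed on a common clock as soon as a point of one coincides with a point of the other or has been seen next to it across a short gap. Accordingly, call $m<N$ \emph{synchronized} if $i(m),j(m)\ge1$ and there are $k,l\in\{0,\dots,m\}$ with $|k-l|\le1$ such that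
\begin{itemize}
\item $x_k$ is an $A$-point of $A$-cluster number $i(m)$ and $x_l$ is a $B$-point of $B$-cluster number $j(m)$;
\item if $k\ne l$, then $f(x_{\min(k,l)})\le L$.
\end{itemize}
We call $(k,l)$ a \emph{witness}. On an interval where $(i,j)$ is constant the synchronized indices form a terminal segment (possibly empty), since the same $k,l$ keep working.

\paragraph{Breaks and marks.} These are the indices at which side information is recorded. For $0\le m\le N-2$ call $m$ a \emph{break} if $f(x_m)>L$. Call $m$ \emph{marked} if $f(x_m)\le L$ and one of the following holds: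
\begin{itemize}
\item[(M1)] $(i,j)(m+1)\ne(i,j)(m)$;
\item[(M2)] $(i,j)(m+1)=(i,j)(m)$, and $m+1$ is synchronized but $m$ is not.
\end{itemize}
At most $c$ indices are of kind (M1). At most one index in each interval of constancy is of kind (M2), so there are at most $c+1$ of these. Hence
\begin{equation}\label{eq:marks}
\text{the number of marked indices is at most } 2c+1 .
\end{equation}

\begin{lemma}[Decoding]\label{lem:decoding}
Let $N_A,N_B\ge1$ be integers such that the window contains at most $N_A$ $A$-points and at most $N_B$ $B$-points. Then the $\xi_L$-name of $x$ of length $N$ (for $Q$) is determined by the following data: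
\begin{itemize}
\item[(D1)] the $\alpha_M$-name of length $N_A$ of $e_A(x)$ (for $T_A$) and the $\beta_M$-name of length $N_B$ of $e_B(x)$ (for $T_B$);
\item[(D2)] $\tau(x_0)$ and $f(x_{N-1})\wedge(L+1)$;
\item[(D3)] the set of breaks, and $\tau(x_{m+1})$ for each break $m$;
\item[(D4)] the set of marked indices, and $(f(x_m),\tau(x_{m+1}))$ for each marked $m$.
\end{itemize}
\end{lemma}

\begin{proof}
We show by induction on $m$ that the data determine $\tau(x_0),\dots,\tau(x_m)$ and $f(x_0)\wedge(L+1),\dots,f(x_{m-1})\wedge(L+1)$. For $m=0$ this is (D2). Suppose it holds for some $m\le N-2$.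

\emph{What is known at this stage.} The $r$-th $A$-point of the window is $T_A^{r-1}e_A(x)$, so its $\alpha_M$-cell is the $r$-th letter of the first name in (D1), which is long enough. The types tell which of the points up to $x_m$ are $A$-points, so at each of these we know $\varepsilon_A$ and $\varphi_A\wedge(M+1)$; at the others $\varepsilon_A=0$. The same holds for $B$. Hence we know the clusters met so far and $(i,j)(0),\dots,(i,j)(m)$. We also know whether $m$ is synchronized and, if so, a witness $(k,l)$, because a witness with $k\ne l$ involves only $f(x_{\min(k,l)})\wedge(L+1)$ with $\min(k,l)\le m-1$. We have to find $f(x_m)\wedge(L+1)$ and $\tau(x_{m+1})$.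

\emph{Case 1: $m$ is a break or marked.} The data tell us so. For a break, $f(x_m)\wedge(L+1)=L+1$ and the type is in (D3); for a marked index both values are in (D4).

In the remaining cases $f(x_m)\le L$, $(i,j)(m+1)=(i,j)(m)$, and either $m$ is synchronized or $m+1$ is not.

\emph{Case 2: $m$ is neither a break nor marked, and is not synchronized.} Then $m+1$ is not synchronized. We claim that $\tau(x_{m+1})=\tau(x_m)\in\{A\setminus B,\,B\setminus A\}$. If not, then there are $k,l\in\{m,m+1\}$ with $x_k\in A$ and $x_l\in B$. Since $(i,j)(m)=(i,j)(m+1)$, the point $x_k$ lies in $A$-cluster $i(m+1)$ and $x_l$ in $B$-cluster $j(m+1)$; in particular both numbers are at least $1$. If $k\ne l$, then $\min(k,l)=m$ and $f(x_m)\le L$. So, whether $k=l$ or not, $(k,l)$ is a witness that $m+1$ is synchronized, a contradiction. This proves the claim. If $\tau(x_m)=A\setminus B$, then $x_m$ and $x_{m+1}$ are consecutive $A$-points, so $f(x_m)=\varphi_A(x_m)$; this is at most $L\le M$, so it is the known value $\varphi_A(x_m)\wedge(M+1)$. If $\tau(x_m)=B\setminus A$, then in the same way $f(x_m)=\varphi_B(x_m)\wedge(M+1)$.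

\emph{Case 3: $m$ is neither a break nor marked, and is synchronized.} Let $a$ and $b$ be the last $A$-point and the last $B$-point among $x_0,\dots,x_m$, and let $(k,l)$ be a known witness. The time difference between $x_k$ and $x_l$ is known: it is $0$ or $\pm f(x_{\min(k,l)})$, with $f(x_{\min(k,l)})\le L$. The time from $x_k$ to $a$ is a sum of known values $\varphi_A\le M$, because both points lie in $A$-cluster $i(m)$. The time from $x_l$ to $b$ is known for the same reason. Hence the time difference of $a$ and $b$ is known. Since $x_m\in A\cup B$, the point $x_m$ is the later of the two (or both), so the times $t_a$ from $a$ to $x_m$ and $t_b$ from $b$ to $x_m$ are known. Put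
\[
s_A:=\begin{cases}\varphi_A(a)-t_a&\text{if }\varphi_A(a)\le M,\\ \infty&\text{if }\varphi_A(a)>M,\end{cases}
\qquad
s_B:=\begin{cases}\varphi_B(b)-t_b&\text{if }\varphi_B(b)\le M,\\ \infty&\text{if }\varphi_B(b)>M.\end{cases}
\]
Both are known. We claim that
\[
f(x_m)=\min(s_A,s_B),\qquad x_{m+1}\in A\iff s_A=f(x_m),\qquad x_{m+1}\in B\iff s_B=f(x_m).
\]
Let $s_A^*=\varphi_A(a)-t_a$ and $s_B^*=\varphi_B(b)-t_b$ be the true waiting times from $x_m$ to the next visits to $A$ and to $B$. With $s_A^*,s_B^*$ in place of $s_A,s_B$ the three statements hold because $\Omega=A\cup B$. If $\varphi_A(a)\le M$, then $s_A=s_A^*$. If $\varphi_A(a)>M$, then $x_{m+1}\notin A$, since otherwise $x_{m+1}$ would start a new $A$-cluster and $i(m+1)\ne i(m)$; so $s_A^*>f(x_m)$, and replacing $s_A^*$ by $\infty$ changes none of the three statements. The same holds for $B$. So $f(x_m)$ and $\tau(x_{m+1})$ are determined.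

This completes the induction. With $m=N-1$ it gives all types in the window and all $f(x_m)\wedge(L+1)$ with $m\le N-2$; the value for $m=N-1$ is in (D2). The types and (D1) give $\varepsilon_A$ and $\varepsilon_B$ at every point of the window, as explained above.
\end{proof}

\section{The entropy estimate}\label{sec:counting}

We now count the data of Lemma~\ref{lem:decoding} on a set of measure more than $\frac12$. The parameters are chosen in the order $L,\delta,\eta,M,N$. The names in (D1) give the main term; the breaks contribute a term that vanishes as $L\to\infty$, and the marks a term that, for fixed $L$, vanishes as $\eta\to0$.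

\begin{proposition}\label{prop:main}
With $\mathbf E,\mathbf F$ as in Section~\ref{sec:decoding}, $h(T,\mathcal C(\mathbf E\cup\mathbf F))\le h(T,\mathcal C_1)+h(T,\mathcal C_2)$.
\end{proposition}

\begin{proof}
Assume that the right side is finite. Put
\[
p:=P(A),\quad q:=P(B),\quad h_1:=h(T_A,\mathcal C_1\cap A),\quad h_2:=h(T_B,\mathcal C_2\cap B),\quad \delta_L:=P(f>L).
\]
Since $f<\infty$ a.e., $\delta_L\to0$ as $L\to\infty$. We shall prove that, whenever $\delta_L<\frac12$,
\begin{equation}\label{eq:key}
h(Q,\xi_L)\le p\,h_1+q\,h_2+\mathsf b(\delta_L)+\delta_L\log3 .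
\end{equation}
Given \eqref{eq:key}, let $L\to\infty$. By Lemma~\ref{lem:coding}(iii), $h(Q,\mathcal C(\mathbf E\cup\mathbf F)\cap\Omega)\le ph_1+qh_2$. Multiply by $m(\Omega)$ and apply \eqref{eq:abramov} to the three algebras $\mathcal C(\mathbf E\cup\mathbf F)$, $\mathcal C_1$, $\mathcal C_2$ with the respective sets $\Omega$, $A$, $B$:
\[
h(T,\mathcal C(\mathbf E\cup\mathbf F))=m(\Omega)\,h(Q,\mathcal C(\mathbf E\cup\mathbf F)\cap\Omega)\le m(A)h_1+m(B)h_2=h(T,\mathcal C_1)+h(T,\mathcal C_2).
\]

\emph{The parameters.} Fix $L$ with $\delta_L<\frac12$, then $\delta\in(\delta_L,\frac12)$ and $\eta\in(0,\frac16)$. As $\varphi_A$ and $\varphi_B$ are finite a.e., we may choose $M\ge L$ with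
\begin{equation}\label{eq:M}
P(x\in A,\ \varphi_A(x)>M)+P(x\in B,\ \varphi_B(x)>M)<\eta .
\end{equation}
By \eqref{eq:return} with $A$ in place of $\Omega$, $\varphi_A$ is $\mathcal C_1\cap A$-measurable. So $\alpha_M$ is $\mathcal C_1\cap A$-measurable and $h(T_A,\alpha_M)\le h_1$. Likewise $h(T_B,\beta_M)\le h_2$.

\emph{Few names on $A$ and on $B$.} The points $e_A(x)$, for $x$ distributed according to $P$, need not have distribution $m(\cdot\,|A)$. But if $E\subseteq A$ is null, then $e_A^{-1}E\subseteq\bigcup_{n\ge0}Q^{-n}E$ is null. So $P\circ e_A^{-1}\ll m(\cdot\,|A)$, and similarly for $B$. Hence there is $\eta'>0$ such that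
\[
m(E|A)<\eta'\ \Rightarrow\ P(e_A^{-1}E)<\tfrac1{16},\qquad m(F|B)<\eta'\ \Rightarrow\ P(e_B^{-1}F)<\tfrac1{16}
\]
for measurable $E\subseteq A$ and $F\subseteq B$. Let $N_A:=\lceil(p+\eta)N\rceil$ and $N_B:=\lceil(q+\eta)N\rceil$. By (SM1), for large $N$ there are a family $\mathcal W_A$ of at most $e^{N_A(h_1+\eta)}$ $\alpha_M$-names of length $N_A$ and a family $\mathcal W_B$ of at most $e^{N_B(h_2+\eta)}$ $\beta_M$-names of length $N_B$ which cover $A$, respectively $B$, up to relative measure less than $\eta'$.

\emph{The good set.} Let $\mathcal G_N$ be the set of $x\in\Omega$, with $Q$-orbit visiting $A$ and $B$ infinitely often, such that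
\begin{itemize}
\item[(a)] the $\alpha_M$-name of length $N_A$ of $e_A(x)$ lies in $\mathcal W_A$ and the $\beta_M$-name of length $N_B$ of $e_B(x)$ lies in $\mathcal W_B$;
\item[(b)] $\#\{m<N:x_m\in A\}\le N_A$ and $\#\{m<N:x_m\in B\}\le N_B$;
\item[(c)] $\#\{m<N:f(x_m)>L\}\le\delta N$;
\item[(d)] $\#\{m<N:x_m\in A,\ \varphi_A(x_m)>M\}+\#\{m<N:x_m\in B,\ \varphi_B(x_m)>M\}\le\eta N$.
\end{itemize}
Condition (a) fails with $P$-probability at most $\frac18$, by the choice of $\eta'$. By the ergodic theorem for $Q$, the counts in (b), (c), (d) divided by $N$ converge a.e.\ to $p$ and $q$, to $\delta_L$, and to the left side of \eqref{eq:M}. These limits are strictly smaller than $p+\eta$ and $q+\eta$, $\delta$, and $\eta$, respectively. So the probability that (b), (c) or (d) fails tends to $0$, and $P(\mathcal G_N)>\frac12$ for all large $N$.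

\emph{Counting.} Let $x\in\mathcal G_N$. At the last point of every $A$-cluster other than the last cluster we have $\varphi_A>M$, and likewise for $B$. So by (d) the total number of clusters satisfies $c\le2+\eta N$, and by \eqref{eq:marks} there are at most $2c+1\le2\eta N+5\le3\eta N$ marked indices if $N$ is large. By (b), Lemma~\ref{lem:decoding} applies with $N_A,N_B$. So the number of $\xi_L$-names of length $N$ on $\mathcal G_N$ is at most the number of possible data. There are
\begin{itemize}
\item at most $e^{N_A(h_1+\eta)+N_B(h_2+\eta)}$ possibilities for (D1), by (a);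
\item at most $3(L+1)$ possibilities for (D2);
\item at most $e^{N\mathsf b(\delta)}3^{\delta N}$ possibilities for (D3), by (c) and \eqref{eq:binom}, as $\delta<\frac12$;
\item at most $e^{N\mathsf b(3\eta)}(3L)^{3\eta N}$ possibilities for (D4), by the bound on the number of marks and \eqref{eq:binom}, as $3\eta<\frac12$; here $1\le f(x_m)\le L$ at a marked index.
\end{itemize}
Since $N_A/N\to p+\eta$, $N_B/N\to q+\eta$ and $\frac1N\log(3(L+1))\to0$, the product of these four numbers is at most $e^{c'N}$ for large $N$, for each $c'$ larger than the right side of the next display. By (SM2),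
\[
h(Q,\xi_L)\le(p+\eta)(h_1+\eta)+(q+\eta)(h_2+\eta)+\mathsf b(\delta)+\delta\log3+\mathsf b(3\eta)+3\eta\log(3L).
\]
Here $M$ depends on $\eta$ but does not occur in the bound, while $L$ and $\delta$ are fixed. Let $\eta\to0$ and then $\delta\downarrow\delta_L$. This is \eqref{eq:key}.
\end{proof}

\begin{remark}
Conservativity makes $f,\varphi_A,\varphi_B$ finite, so that $\delta_L\to0$ and $M$ exists. Ergodicity gives \eqref{eq:abramov} for one arbitrary set, which is what allows the three sets $\Omega,A,B$ to be compared; it also gives the constants in (SM) and in the ergodic theorem. The $\sigma$-finiteness of $m$ on $\mathcal C_1$ and $\mathcal C_2$ provides the sets of finite measure with which we started.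
\end{remark}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal C=\mathcal C_1\vee\mathcal C_2$. It is $T$-invariant, and $m$ is $\sigma$-finite on it because it is on $\mathcal C_1$. So $\mathcal C$ is a factor algebra. Fix $A_0\in\mathcal C_1\cap\mathcal F$ and $B_0\in\mathcal C_2\cap\mathcal F$ of positive measure, and consider all pairs of finite families $\mathbf E\subset\mathcal C_1\cap\mathcal F$ and $\mathbf F\subset\mathcal C_2\cap\mathcal F$ with $A_0\in\mathbf E$ and $B_0\in\mathbf F$. The factor algebras $\mathcal C(\mathbf E\cup\mathbf F)$ are contained in $\mathcal C$, are directed upwards (take unions of families), and all contain $A_0$. The union of their traces on $A_0$ contains $D\cap A_0$ for every $D\in(\mathcal C_1\cup\mathcal C_2)\cap\mathcal F$. By $\sigma$-finiteness, every set of $\mathcal C_i$ is a countable union of sets of $\mathcal C_i\cap\mathcal F$, $i=1,2$, so this union generates $\mathcal C\cap A_0$. Lemma~\ref{lem:approx}(ii) and Proposition~\ref{prop:main} give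
\[
h(T,\mathcal C)=\sup_{\mathbf E,\mathbf F}h(T,\mathcal C(\mathbf E\cup\mathbf F))\le h(T,\mathcal C_1)+h(T,\mathcal C_2). \qedhere
\]
\end{proof}

For factor algebras $\mathcal C_1\subseteq\mathcal C_2\subseteq\cdots$ and a set $A\in\mathcal C_1\cap\mathcal F$ of positive measure, the algebra $\bigcup_n(\mathcal C_n\cap A)$ generates $(\bigvee_n\mathcal C_n)\cap A$. So Lemma~\ref{lem:approx}(ii) also gives
\begin{equation}\label{eq:cont}
h\Big(T,\bigvee_n\mathcal C_n\Big)=\lim_nh(T,\mathcal C_n)\qquad\text{for increasing sequences.}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}]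
There may be uncountably many zero-entropy factor algebras; separability lets us join only countably many of them.

\emph{Construction.} Let $\mathcal U$ be the set of all $E\in\mathcal F$ that belong to some zero-entropy factor algebra. As $X$ is standard and $m$ is $\sigma$-finite, $\mathcal F$ is separable for the pseudometric $m(E\Delta F)$, and hence so is its subset $\mathcal U$. Let $\{E_n\}_{n\ge1}$ be a countable dense subset of $\mathcal U$, and let $\mathcal D_n$ be a zero-entropy factor algebra containing $E_n$. Put $\mathcal C_n:=\mathcal D_1\vee\dots\vee\mathcal D_n$. By Theorem~\ref{thm:A} and induction, $h(T,\mathcal C_n)=0$. By \eqref{eq:cont}, $\mathcal C_\infty:=\bigvee_n\mathcal C_n$ has zero entropy. Let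
\[
\mathcal P:=\{E\in\mathcal B:\ m(E\Delta E')=0\text{ for some }E'\in\mathcal C_\infty\}.
\]
This is a $\sigma$-algebra containing $\mathcal C_\infty$, so $m$ is $\sigma$-finite on it. It is $T$-invariant since $m(T^{-1}E\,\Delta\,T^{-1}E')=m(E\Delta E')$. Thus $\mathcal P$ is a factor algebra. Fix $A\in\mathcal C_\infty\cap\mathcal F$ with $m(A)>0$. Every finite $\mathcal P\cap A$-measurable partition agrees mod $m$ with a $\mathcal C_\infty\cap A$-measurable one, so $h(T,\mathcal P)=m(A)h(T_A,\mathcal P\cap A)=m(A)h(T_A,\mathcal C_\infty\cap A)=0$.

\emph{Maximality.} Let $\mathcal C$ be a zero-entropy factor algebra and $E\in\mathcal C\cap\mathcal F\subseteq\mathcal U$. By density choose indices $n_k$ with $m(E\Delta E_{n_k})<2^{-k}$, and put $E':=\limsup_kE_{n_k}\in\mathcal C_\infty$. Then $E\Delta E'\subseteq\limsup_k(E\Delta E_{n_k})$, because a point outside the right side lies, for all large $k$, in $E_{n_k}$ if and only if it lies in $E$. By the Borel--Cantelli lemma $m(E\Delta E')=0$, so $E\in\mathcal P$. Every set of $\mathcal C$ is a countable union of sets of $\mathcal C\cap\mathcal F$, so $\mathcal C\subseteq\mathcal P$.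
\end{proof}

\section{Proof of Theorem~\ref{thm:C}}\label{sec:complements}

\subsection*{Part (1): countable joins and sharpness}

By Theorem~\ref{thm:A} and induction, $h(T,\mathcal C_1\vee\dots\vee\mathcal C_n)\le\sum_{k\le n}h(T,\mathcal C_k)$. Let $n\to\infty$ and use \eqref{eq:cont}.

For sharpness we give an infinite measure preserving example with equality in Theorem~\ref{thm:A} and positive finite entropies. Let $S$ be the dyadic odometer on $\{0,1\}^{\mathbb N}$ with its invariant probability, and let the height function be $2^k$ on the set of sequences whose first $0$ is at place $k\ge1$. This set has measure $2^{-k}$, so the height has infinite integral. Let $R$ on $(Y,\nu)$ be the tower over $S$ with this height: a point moves up one level at a time, and from the top level over $y$ it goes to $Sy$ in the base. Let $A$ be the base, so that $\nu(A)=1$, $R_A=S$ and $h(R_A)=0$. Every orbit visits $A$ infinitely often and $R_A$ is ergodic, so $R$ is conservative and ergodic, and $\nu(Y)=\infty$.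

Let $\sigma_1,\sigma_2$ be Bernoulli shifts of finite positive entropy on $Z_1,Z_2$, and on $Y\times Z_1\times Z_2$ with the product measure let
\[
T(y,z_1,z_2)=\big(Ry,\ \sigma_1^{1_A(y)}z_1,\ \sigma_2^{1_A(y)}z_2\big).
\]
The set $\hat A:=A\times Z_1\times Z_2$ has measure $1$ and a.e.\ orbit visits it infinitely often, so $T$ is conservative. Between two successive visits to $\hat A$ each shift is applied exactly once, so $T_{\hat A}=R_A\times\sigma_1\times\sigma_2$. This is the product of an ergodic map and a mixing map, hence ergodic, and so $T$ is ergodic. Let $\mathcal C_i$ be the factor algebra generated by the coordinates $y$ and $z_i$. Computing on $\hat A$ with \eqref{eq:abramov} gives $h(T,\mathcal C_i)=h(R_A)+h(\sigma_i)=h(\sigma_i)$ and $h(T,\mathcal C_1\vee\mathcal C_2)=h(\sigma_1)+h(\sigma_2)$.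

\subsection*{Part (2): membership in $\mathcal P$}

We have $\mathcal C_E=\mathcal C(\{E\})$ in the notation of Lemma~\ref{lem:coding}. So $\mathcal C_E$ is a factor algebra, and since the label $1_E$ is constant on $\Omega=E$, part (ii) of that lemma reads $\mathcal C_E\cap E=\sigma(\varphi_E\circ T_E^k:k\ge0)$. Hence, by \eqref{eq:abramov},
\[
h(T,\mathcal C_E)=m(E)\,h(T_E,\sigma(\varphi_E\circ T_E^k:k\ge0)),
\]
which shows that the two conditions on $E$ are equivalent. If $h(T,\mathcal C_E)=0$ for some $E$, then $\mathcal P$ exists by Theorem~\ref{thm:B}, and $E\in\mathcal C_E\subseteq\mathcal P$ by maximality. Conversely, if $\mathcal P$ exists and $E\in\mathcal P\cap\mathcal F$ with $m(E)>0$ (such $E$ exist by $\sigma$-finiteness), then $\mathcal C_E\subseteq\mathcal P$, so $h(T,\mathcal C_E)=0$ by Lemma~\ref{lem:approx}(i).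

\subsection*{Part (3): the trace of $\mathcal P$ is a Pinsker algebra}

Let $A\in\mathcal P\cap\mathcal F$ with $m(A)>0$, and let $\Pi:=\{E\in\mathcal B\cap A:h(T_A,\{E,A\setminus E\})=0\}$ be the Pinsker algebra of $T_A$. Recall that $\Pi$ is a $\sigma$-algebra with $T_A^{-1}\Pi\subseteq\Pi$ and $h(T_A,\Pi)=0$. Since $h(T_A,\mathcal P\cap A)=0$ by \eqref{eq:abramov}, we have $\mathcal P\cap A\subseteq\Pi$.

For the converse let $E\in\Pi$, and consider the factor algebra $\mathcal C_0:=\mathcal C(\{A,E\})$. By Lemma~\ref{lem:coding}(ii) with $\Omega=A$,
\[
\mathcal C_0\cap A=\sigma(\varphi_A\circ T_A^k,\ 1_E\circ T_A^k:\ k\ge0).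
\]
Since $A\in\mathcal P$, \eqref{eq:return} with $A$ in place of $\Omega$ shows that $\varphi_A$ is $\mathcal P\cap A$-measurable, and therefore $\Pi$-measurable. As also $E\in\Pi$ and $T_A^{-1}\Pi\subseteq\Pi$, we get $\mathcal C_0\cap A\subseteq\Pi$, so $h(T,\mathcal C_0)=m(A)h(T_A,\mathcal C_0\cap A)=0$. By maximality $\mathcal C_0\subseteq\mathcal P$, and $E\in\mathcal P\cap A$.

\subsection*{Part (4): joining with $\mathcal P$}

By Lemma~\ref{lem:approx}(i) and Theorem~\ref{thm:A},
\[
h(T,\mathcal C)\le h(T,\mathcal C\vee\mathcal P)\le h(T,\mathcal C)+h(T,\mathcal P)=h(T,\mathcal C).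
\]
This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{1}
\bibitem{AaronsonPark}
Jon Aaronson and Kyewon Koh Park,
\emph{Predictability, entropy and information of infinite transformations},
arXiv:0705.2148 (2007).
\end{thebibliography}

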